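\title{The total squared curvature of closed curves in negatively curved manifolds}

\begin{abstract}
Let $N$ be a complete Riemannian manifold with sectional curvature $K\le\delta<0$. We prove that every null-homotopic regular closed curve in $N$ satisfies $\int\kappa^2\,ds\ge4\pi\sqrt{-\delta}$, which settles a conjecture of Niu and Xu, and we determine the case of equality. Reshetnyak's majorization theorem replaces the curve by a convex curve of the same length in the hyperbolic plane. We show that this curve is $C^{1,1}$ and has pointwise no larger curvature, so that the inequality of Langer and Singer applies to it.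
\end{abstract}

\section{Introduction}

Throughout, a \emph{closed curve} in a Riemannian manifold is a regular closed curve of class $C^2$, parametrized by arc length on $\mathbb R/l\mathbb Z$, where $l$ is its length. With $T=\gamma'$, its curvature is $\kappa=|\nabla_TT|$, the rate at which $\gamma$ departs from a geodesic, and
\[
\mathcal E(\gamma)=\int_\gamma\kappa^2\,ds
\]
is its total squared curvature, or \emph{energy}. How little energy does a curve need in order to close up?

Circles suggest the answer. On a surface with metric $dt^2+G(t,\varphi)^2d\varphi^2$ the Gauss curvature is $-G_{tt}/G$. A curve $t=\mathrm{const}$ has unit tangent $T=G^{-1}\partial_\varphi$, and $\langle\nabla_TT,\partial_t\rangle=-G^{-2}\langle\partial_\varphi,\nabla_{\partial_\varphi}\partial_t\rangle=-G_t/G$, so that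
\begin{equation}\label{eq:level}
\kappa=|G_t|/G .
\end{equation}
In the Euclidean plane $G=t$, and the circle of radius $t$ has energy $2\pi/t$: large circles cost almost nothing. Let $\mathbb H^2_\delta$ be the complete simply connected surface of constant curvature $\delta=-\lambda^2<0$, and write $\mathbb H^2=\mathbb H^2_{-1}$. In polar coordinates $G=\lambda^{-1}\sinh\lambda t$. The circle of radius $t$ has length $l=2\pi\lambda^{-1}\sinh\lambda t$ and curvature $\kappa=\lambda\coth\lambda t$, hence
\begin{equation}\label{eq:circle}
\kappa^2=\lambda^2+\frac{4\pi^2}{l^2},\qquad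
\mathcal E=\frac{4\pi^2}{l}-\delta l\ \ge\ 4\pi\sqrt{-\delta},
\end{equation}
with equality exactly when $l=2\pi/\sqrt{-\delta}$, that is, $\sinh\lambda t=1$. Small circles are expensive because they turn quickly, large ones because their curvature never drops below $\lambda$. For fixed $l$ the energy in \eqref{eq:circle} grows as $\delta$ decreases. One therefore guesses that
\begin{equation}\label{eq:main}
\int_\gamma\kappa^2\,ds\ \ge\ 4\pi\sqrt{-\delta}
\end{equation}
for all contractible closed curves as soon as the sectional curvature satisfies $K\le\delta<0$.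

Langer and Singer proved \eqref{eq:main} for null-homotopic regular closed curves in $2$-manifolds of constant curvature $\delta<0$, and Pinkall proved it for closed curves in hyperbolic spaces of any dimension. In a Cartan--Hadamard manifold (complete, simply connected, $K\le0$) with $K\le\delta<0$, every regular closed curve of length $l\le2\pi/\sqrt{-\delta}$ satisfies
\begin{equation}\label{eq:short}
\int_\gamma\kappa^2\,ds\ \ge\ \frac{4\pi^2}{l}-\delta l ,
\end{equation}
and this implies \eqref{eq:main} for such curves. We quote these three results in the form in which they accompany the following conjecture of Niu and Xu \cite{NX}.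

\medskip
\noindent\textbf{Conjecture.} \emph{Let $N$ be a complete Riemannian manifold with $K\le\delta<0$. Every null-homotopic regular closed curve in $N$ of length greater than $2\pi/\sqrt{-\delta}$ satisfies \eqref{eq:main}.}
\medskip

Long curves cannot be treated by extending \eqref{eq:short}, because a long curve need not resemble a circle.

\begin{example}\label{ex:stadium}
In $\mathbb H^2$ take the points at distance $a>0$ from a geodesic segment of length $L$. They form a closed $C^{1,1}$ curve made of two half circles of radius $a$ and two arcs $t=\pm a$ in the coordinates $dt^2+\cosh^2t\,dx^2$ about the geodesic; these arcs have length $L\cosh a$ and curvature $\tanh a$ by \eqref{eq:level}. Thus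
\[
\mathcal E=2\pi\Bigl(\sinh a+\frac1{\sinh a}\Bigr)+2L\,\frac{\sinh^2a}{\cosh a},\qquad
\mathcal E-l=\frac{2\pi}{\sinh a}-\frac{2L}{\cosh a}.
\]
So $\mathcal E\ge4\pi$, in agreement with \eqref{eq:main}, while \eqref{eq:short} fails for large $L$. It then fails for smooth curves too, since smoothing changes $\mathcal E$ and $l$ arbitrarily little (Lemma~\ref{lem:LS}).
\end{example}

In the next three theorems $N$ is a connected complete Riemannian manifold with $\dim N\ge2$ and $K\le\delta<0$. The first one proves the conjecture.

\begin{theorem}\label{thm:A}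
Every null-homotopic closed curve $\gamma$ in $N$, of any length, satisfies $\int_\gamma\kappa^2\,ds\ge4\pi\sqrt{-\delta}$.
\end{theorem}

It follows from a comparison with plane curves. A curve in $\mathbb H^2_\delta$ is \emph{convex} if it is the boundary of a compact convex set with nonempty interior, and $C^{1,1}$ means $C^1$ with Lipschitz derivative. A convex $C^{1,1}$ curve has a curvature $\bar\kappa$ almost everywhere, signed with respect to the inner normal.

\begin{theorem}\label{thm:B}
Let $\gamma$ be a null-homotopic closed curve of length $l$ in $N$. There is a simple closed convex $C^{1,1}$ curve $c\colon\mathbb R/l\mathbb Z\to\mathbb H^2_\delta$, parametrized by arc length, whose curvature satisfies $0\le\bar\kappa(s)\le\kappa(s)$ for almost every $s$. Hence $\int_\gamma\Phi(s,\kappa)\,ds\ge\int_c\Phi(s,\bar\kappa)\,ds$ for every continuous $\Phi$ that is nondecreasing in its second variable.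
\end{theorem}

\begin{theorem}\label{thm:C}
Equality holds in Theorem~\ref{thm:A} if and only if a lift of $\gamma$ to the universal cover of $N$ is the boundary, traversed once, of a totally geodesic embedded disc isometric to a disc of radius $\frac1{\sqrt{-\delta}}\operatorname{arcsinh}1$ in $\mathbb H^2_\delta$. In particular, equality forces $l=2\pi/\sqrt{-\delta}$, so the inequality is strict for all curves of length $l>2\pi/\sqrt{-\delta}$.
\end{theorem}

Finally, \eqref{eq:short} detects the curvature bound.

\begin{proposition}\label{prop:D}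
Let $M$ be a Riemannian manifold and $\delta\in\mathbb R$. Suppose that every point of $M$ has a neighborhood $U$ and an $\varepsilon>0$ such that \eqref{eq:short} holds for all closed curves in $U$ of length $l<\varepsilon$. Then $K\le\delta$. Consequently, for $\delta<0$, a Cartan--Hadamard manifold has $K\le\delta$ if and only if \eqref{eq:short} holds for all its closed curves of length $l\le2\pi/\sqrt{-\delta}$.
\end{proposition}

The constant in Theorem~\ref{thm:A} is sharp: by \eqref{eq:circle} it is attained by a circle in a totally geodesic plane of hyperbolic space. Null-homotopy cannot be dropped: on the complete cylinder $dt^2+\cosh^2t\,d\varphi^2$, $\varphi\in\mathbb R/2\pi\mathbb Z$, of curvature $-1$, the curve $t=0$ is a closed geodesic by \eqref{eq:level}, and its energy is $0$.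

Section~\ref{sec:maj} recalls majorization and shows the method on a circle. Sections~\ref{sec:chords}--\ref{sec:A} prove Theorems~\ref{thm:B} and~\ref{thm:A}; besides majorization they use only the inequality of Langer and Singer in $\mathbb H^2$. Section~\ref{sec:C} treats equality, and Section~\ref{sec:D} proves Proposition~\ref{prop:D}.

\section{Majorization and a model case}\label{sec:maj}

Multiplying the metric by $-\delta$ turns $K\le\delta$ into $K\le-1$, multiplies lengths by $\sqrt{-\delta}$ and divides $\kappa$ by $\sqrt{-\delta}$; so $\mathcal E$ is divided by $\sqrt{-\delta}$. We may thus assume $\delta=-1$ in Theorems~\ref{thm:A}--\ref{thm:C}. Since $\gamma$ is null-homotopic, it lifts to a \emph{closed} curve in the universal cover $\tilde N$, with the same length and curvature, and any two lifts differ by an isometry. Since $N$ is complete, so is $\tilde N$. This is where null-homotopy and completeness enter. Until the end of Section~\ref{sec:C}, $\gamma$ is a closed curve of length $l$ in a complete simply connected manifold $\tilde N$ with $K\le-1$; we write $T=\gamma'$,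 $\vec\kappa=\nabla_TT$, and $d$ for all distances.

A metric space in which any two points are joined by a shortest path is $\mathrm{CAT}(-1)$ if its triangles are no thicker than hyperbolic ones: for every triangle made of shortest paths, and the triangle in $\mathbb H^2$ with the same side lengths, the distance between two points on the sides of the first is at most the distance between the corresponding points of the second. A complete simply connected Riemannian manifold with $K\le-1$ is $\mathrm{CAT}(-1)$. Reshetnyak's theorem extends the comparison from triangles to all closed curves.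

\begin{theorem}[Majorization; \cite{Resh}, see also \cite{AKP}]\label{thm:R}
Let $\gamma\colon\mathbb R/l\mathbb Z\to X$ be a closed rectifiable curve, parametrized by arc length, in a complete $\mathrm{CAT}(-1)$ space $X$. There are a compact convex set $D\subset\mathbb H^2$, an arc-length parametrization $c\colon\mathbb R/l\mathbb Z\to\partial D$ of its boundary, and a $1$-Lipschitz map $F\colon D\to X$ with $F\circ c=\gamma$. The set $D$ may degenerate to a segment, whose boundary is then the segment traversed twice.
\end{theorem}

In particular, arcs of $\gamma$ and $c$ have equal lengths while the chords of $c$ are longer: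
\begin{equation}\label{eq:chords}
d(\gamma(s),\gamma(t))\le d(c(s),c(t))\qquad\text{for all }s,t .
\end{equation}
A curve whose chords are nearly as long as its arcs is nearly straight, so $c$ should bend less than $\gamma$. The following case can be done by hand.

\begin{example}\label{ex:model}
Let $\tilde N=\mathbb H^2_{-\lambda^2}$ with $\lambda\ge1$, and let $\gamma$ be a circle of length $2\pi\sigma$; its radius $t_1$ satisfies $\sinh\lambda t_1=\lambda\sigma$. Let $D\subset\mathbb H^2$ be a disc with the same perimeter, so of radius $\operatorname{arcsinh}\sigma$. In polar coordinates put $F(t,\varphi)=(\beta(t),\varphi)$, where $\sinh\lambda\beta(t)=\lambda\sinh t$. Then $F$ maps $\partial D$ to $\gamma$, and it pulls the metric back to $\beta'(t)^2dt^2+\sinh^2t\,d\varphi^2$ with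
\[
\beta'(t)^2=\frac{\cosh^2t}{\cosh^2\lambda\beta}=\frac{1+\sinh^2t}{1+\lambda^2\sinh^2t}\le1 .
\]
So $F$ preserves the lengths of concentric arcs and does not increase the length of any curve; as $D$ is convex, $F$ is $1$-Lipschitz. This is a majorization of $\gamma$.

Now compute the chord $d_\lambda(h)$ of an arc of $\gamma$ of length $h$. It subtends the angle $h/\sigma$ at the center, and the law of cosines gives $\sinh(\lambda d_\lambda/2)=\lambda\sigma\sin(h/2\sigma)$. Expanding both sides to third order and using \eqref{eq:circle},
\[
d_\lambda(h)=h-\frac{\lambda^2+\sigma^{-2}}{24}h^3+O(h^5)=h-\frac{\kappa^2}{24}h^3+O(h^5).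
\]
The case $\lambda=1$ gives the chords of $c$, with $\bar\kappa$ in place of $\kappa$. To leading order, the defect of the chord sees the curvature of the curve and nothing else. Hence $d_\lambda\le d_1$ forces $\bar\kappa^2\le\kappa^2$, which is indeed the inequality $1+\sigma^{-2}\le\lambda^2+\sigma^{-2}$.
\end{example}

The general proof follows this pattern: a lower bound for the chords of $\gamma$, an expansion for the chords of $c$, and \eqref{eq:chords} in between. The new difficulty is that Theorem~\ref{thm:R} gives no regularity. A priori $D$ may be a segment, $c$ may have corners, and $\bar\kappa$ is not defined. All of this will be repaired by the lower bound for the chords of $\gamma$, which \eqref{eq:chords} passes on to $c$.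

\section{Distance functions and chords}\label{sec:chords}

We use $R(X,Y)Z=\nabla_X\nabla_YZ-\nabla_Y\nabla_XZ-\nabla_{[X,Y]}Z$, so that $\langle R(X,Y)Y,X\rangle$ is the sectional curvature for orthonormal $X,Y$, and the Jacobi equation along a geodesic $\sigma$ reads $\nabla_t^2J+R(J,\dot\sigma)\dot\sigma=0$. By the Cartan--Hadamard theorem each $\exp_p\colon T_p\tilde N\to\tilde N$ is a diffeomorphism and $d(p,q)=|\exp_p^{-1}q|$; the map $(p,q)\mapsto\exp_p^{-1}q$ is smooth. For fixed $o$ and $r=d(o,\cdot)$, the functions $r^2$ and $\cosh r=\sum_j(r^2)^j/(2j)!$ are therefore smooth on all of $\tilde N$. We need the Hessian comparison for $r$ with its equality case.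

\begin{lemma}\label{lem:hess}
Let $\sigma\colon[0,t_0]\to\tilde N$ be a unit speed geodesic with $\sigma(0)=o$, let $Y\perp\dot\sigma(t_0)$ be a unit vector, and let $J$ be the Jacobi field along $\sigma$ with $J(0)=0$, $J(t_0)=Y$. Then $\operatorname{Hess}r(Y,Y)\ge\coth t_0$, and equality implies
\begin{equation}\label{eq:rigidJ}
\nabla_tJ=\coth t\;J,\qquad\langle R(J,\dot\sigma)\dot\sigma,J\rangle=-|J|^2\qquad\text{on }(0,t_0].
\end{equation}
Moreover $\operatorname{Hess}\frac12r^2\ge g$ and $\operatorname{Hess}\cosh r\ge\cosh r\,g$ on $\tilde N$, where $g$ is the metric.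
\end{lemma}

\begin{proof}
By the Gauss lemma, $J=\partial_u\Psi|_{u=0}$ for a variation $\Psi(t,u)=\exp_o(tv(u))$ with $|v(u)|=1$; also $J\perp\dot\sigma$ and $\partial_t\Psi=\nabla r$. Thus $\operatorname{Hess}r(Y,Y)=\langle\nabla_u\partial_t\Psi,Y\rangle=\langle J',J\rangle(t_0)$ with $J'=\nabla_tJ$. The Jacobi equation and $K\le-1$ give
\[
\operatorname{Hess}r(Y,Y)=\int_0^{t_0}|J'|^2-\langle R(J,\dot\sigma)\dot\sigma,J\rangle\,dt\ \ge\ \int_0^{t_0}|J'|^2+|J|^2\,dt .
\]
In $\mathbb H^2$ one has $|J|=\mathrm{const}\cdot\sinh t$, which suggests completing the square with $\coth t\,J$. From $(\coth t\,|J|^2)'=2\coth t\langle J,J'\rangle-|J|^2/\sinh^2t$ we get $|J'|^2+|J|^2=(\coth t\,|J|^2)'+|J'-\coth t\,J|^2$. Since $|J|=O(t)$, the boundary term at $0$ vanishes, and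
\[
\operatorname{Hess}r(Y,Y)\ge\coth t_0+\int_0^{t_0}|J'-\coth t\,J|^2dt\ge\coth t_0 .
\]
If equality holds, both discarded integrands are continuous, nonnegative and have integral zero, which is \eqref{eq:rigidJ}. For the last claim, $\operatorname{Hess}\phi(r)=\phi'(r)\operatorname{Hess}r+\phi''(r)\,dr^2$ away from $o$, and $\operatorname{Hess}r(\nabla r,\cdot)=0$ because $|\nabla r|=1$. For $\phi=\frac12r^2$ use $r\coth r\ge1$, and for $\phi=\cosh r$ use $\sinh r\coth r=\cosh r$. At $o$ the inequalities follow by continuity.
\end{proof}

\begin{lemma}\label{lem:chord}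
Uniformly in $s$, as $h\to0^+$,
\[
d(\gamma(s),\gamma(s+h))^2\ \ge\ h^2-\frac{\kappa(s)^2}{12}h^4-o(h^4).
\]
In particular there are $C>0$ and $h_0\in(0,1]$ with $Ch_0^2\le\frac12$ such that $d(\gamma(s),\gamma(s+h))\ge h-Ch^3\ge h/2$ for all $s$ and $0<h\le h_0$.
\end{lemma}

\begin{proof}
Let $r$ be the distance from $\gamma(s)$ and $f(u)=\frac12r(\gamma(s+u))^2$, so $f(0)=f'(0)=0$. With $t=s+u$, Lemma~\ref{lem:hess} gives
\[
f''(u)=\operatorname{Hess}\tfrac12r^2(T,T)+\langle\nabla\tfrac12r^2,\vec\kappa(t)\rangle\ge1+\langle\nabla\tfrac12r^2,\vec\kappa(t)\rangle .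
\]
At $\gamma(t)$ we have $\nabla\frac12r^2=-\exp_{\gamma(t)}^{-1}\gamma(s)$, so we need $\gamma$ as seen from $\gamma(t)$. The curve $y_t(w)=\exp_{\gamma(t)}^{-1}\gamma(t+w)$ is $\gamma$ in normal coordinates at $\gamma(t)$, where the Christoffel symbols vanish at the origin; hence $y_t(0)=0$, $y_t'(0)=T(t)$, $y_t''(0)=\vec\kappa(t)$. As $\gamma$ is $C^2$, the vector $y_t''(w)$ depends continuously on $(t,w)$, uniformly on $\mathbb R/l\mathbb Z\times[-1,1]$. So $y_t(w)=wT+\frac{w^2}2\vec\kappa+o(w^2)$ uniformly in $t$. Taking $w=-u$ and using $T\perp\vec\kappa$ and the uniform continuity of $\kappa$,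
\[
f''(u)\ge1-\tfrac{u^2}2\kappa(t)^2-o(u^2)=1-\tfrac{u^2}2\kappa(s)^2-o(u^2).
\]
Integrating twice gives $f(h)\ge\frac{h^2}2-\frac{\kappa(s)^2}{24}h^4-o(h^4)$. For the second claim take $C=1+\max\kappa^2/12$ and use $\sqrt{1-x}\ge1-x$ on $[0,1]$.
\end{proof}

\section{The comparison curve}\label{sec:B}

We use two models of $\mathbb H^2$. In the \emph{hyperboloid model}, $\mathbb R^{2,1}$ carries the form $\langle x,y\rangle=-x_0y_0+x_1y_1+x_2y_2$ and $\mathbb H^2=\{\langle x,x\rangle=-1,\ x_0>0\}$. The form is positive definite on $T_x\mathbb H^2=x^\perp$, covariant differentiation is ordinary differentiation followed by projection to $x^\perp$, geodesics are the sets $\{\langle x,\nu\rangle=0\}$ with $\langle\nu,\nu\rangle=1$, and $\langle x,y\rangle=-\cosh d(x,y)$. The projection $x\mapsto(x_1,x_2)/x_0$ is a global chart onto the open unit disc, the \emph{Klein model}, in which geodesics are straight segments and convex sets are Euclidean convex sets. We write $|\xi|$ for the Euclidean norm in this chart and $|\xi|_x$ for the hyperbolic norm at $x$.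

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Take $D,c,F$ from Theorem~\ref{thm:R} with $X=\tilde N$. By \eqref{eq:chords}, Lemma~\ref{lem:chord} and the parametrization of $c$ by arc length,
\begin{equation}\label{eq:pinch}
h/2\le h-Ch^3\le d(c(s),c(s+h))\le h\qquad(0<h\le h_0).
\end{equation}

\emph{Step 1: $D$ has interior points.} If $D$ were a segment with endpoint $c(s_0)$, then $c(s_0-h)=c(s_0+h)$ for small $h$, contradicting \eqref{eq:pinch} for the arc of length $2h$. (Here regularity of $\gamma$ is essential: a geodesic segment traversed back and forth is majorized by a segment.) So $c$ is a simple closed convex curve.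

\emph{Step 2: $c$ is $C^{1,1}$.} We bound the exterior angles of fine inscribed polygons. For $2h\le h_0$ consider the triangle with vertices $c(s-h),c(s),c(s+h)$. Let $a,b$ be the sides at $c(s)$, let $\pi-\theta$ be the angle between them, and let $z$ be the third side. By \eqref{eq:pinch}, $h/2\le a,b\le h$ and $z\ge2h-8Ch^3>0$. The law of cosines $\cosh z=\cosh a\cosh b+\sinh a\sinh b\cos\theta$ can be written
\[
\sinh a\sinh b\,(1-\cos\theta)=\cosh(a+b)-\cosh z .
\]
The left side is at least $\frac{h^2}4(1-\cos\theta)$. The right side is at most $\cosh2h-\cosh(2h-8Ch^3)\le8Ch^3\sinh2h\le32Ch^4$, since $\sinh x\le2x$ on $[0,1]$. With $1-\cos\theta\ge2\theta^2/\pi^2$ on $[0,\pi]$ we obtain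
\begin{equation}\label{eq:angle}
\theta\le C_1h,\qquad C_1=8\pi\sqrt C .
\end{equation}

Pass to the Klein model, where each edge of a polygon has a constant direction. On the compact set $D$ we have $m_1|\xi|\le|\xi|_x\le m_2|\xi|$ with $0<m_1\le m_2$. If $\xi,\eta$ are $|\cdot|_x$-unit vectors at hyperbolic angle $\theta$, then
\[
\Bigl|\frac\xi{|\xi|}-\frac\eta{|\eta|}\Bigr|\le\frac{2|\xi-\eta|}{|\xi|}\le\frac{2m_2}{m_1}|\xi-\eta|_x\le\frac{2m_2}{m_1}\theta .
\]
Let $s<t$ and divide $[s,t]$ into $n$ equal parts, $n$ large. By \eqref{eq:angle}, the Euclidean unit directions of consecutive edges of the inscribed polygon differ by at most $C_2(t-s)/n$, where $C_2=2C_1m_2/m_1$. So those of the first and last edges differ by at most $C_2(t-s)$.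

Since $D$ is convex, $d(x,y)=\int_0^1|y-x|_{x+u(y-x)}du\ge m_1|y-x|$ for $x,y\in D$. Hence $c$ is Lipschitz in the chart and differentiable on a set $S$ of full measure. For $s\in S$ the same formula gives $d(c(s),c(s+h))/h\to|c'(s)|_{c(s)}$, and this limit is $1$ by \eqref{eq:pinch}. Put $e=c'/|c'|$ on $S$. For $s,t\in S$ the directions of the first and last edges tend to $e(s)$ and $e(t)$ as $n\to\infty$, so $|e(s)-e(t)|\le C_2|t-s|$, and $e$ extends to a Lipschitz map into the unit circle. On $S$ we have $c'=e/|e|_c$, and the right side is Lipschitz. A Lipschitz function is the integral of its derivative, so $c$ is $C^1$ with Lipschitz derivative.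

\emph{Step 3: the curvature $\bar\kappa$ and its sign.} Return to the hyperboloid; $\bar T=c'$ is a Lipschitz map to $\mathbb R^{2,1}$. At $c(s)$ the convex set $D$ has a supporting geodesic: $D\subset\{\langle x,\nu\rangle\ge0\}$ with $\nu$ a unit vector in $c(s)^\perp$. The function $\langle c(\cdot),\nu\rangle$ is minimal at $s$, so $\nu\perp\bar T(s)$. Thus $\nu=\nu(s)$ is one of the two unit normals, namely the one with $\langle x^*,\nu\rangle>0$ for a fixed interior point $x^*$ of $D$. This inner normal is a continuous, hence Lipschitz, field along $c$. Let $s$ be a point where $\bar T$ is differentiable. Differentiating $\langle\bar T,\bar T\rangle=1$ and $\langle\bar T,c\rangle=0$ gives $\langle\bar T',\bar T\rangle=0$ and $\langle\bar T',c\rangle=-1$, so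
\begin{equation}\label{eq:frenet}
\bar T'=c+\bar\kappa\nu,\qquad\langle\bar T',\bar T'\rangle=\bar\kappa^2-1,
\end{equation}
where $\bar\kappa\nu=\nabla_s\bar T$ is the tangential part. Since $0\le\langle c(s+h),\nu(s)\rangle=\int_0^h\langle\bar T(s+u),\nu(s)\rangle\,du=\frac{h^2}2\bar\kappa(s)+o(h^2)$, we get $\bar\kappa(s)\ge0$.

\emph{Step 4: $\bar\kappa\le\kappa$.} We expand the chord of $c$ at such a point $s$, using only the differentiability of $\bar T$ at $s$. Uniformly for $u,w\in[0,h]$ we have $\bar T(s+u)-\bar T(s+w)=(u-w)\bar T'(s)+o(h)$. For unit vectors $\xi,\eta$ one has $\langle\xi,\eta\rangle=1-\frac12\langle\xi-\eta,\xi-\eta\rangle$, so by \eqref{eq:frenet}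
\[
\langle\bar T(s+u),\bar T(s+w)\rangle=1-\tfrac12(u-w)^2(\bar\kappa^2-1)+o(h^2).
\]
Integrate over $[0,h]^2$, where $\iint(u-w)^2=h^4/6$. With $\bar d=d(c(s),c(s+h))$,
\[
2\cosh\bar d-2=\langle c(s+h)-c(s),c(s+h)-c(s)\rangle=h^2-\frac{\bar\kappa^2-1}{12}h^4+o(h^4).
\]
On the other hand, \eqref{eq:chords} and Lemma~\ref{lem:chord} give $\bar d^{\,2}\ge h^2-\frac{\kappa^2}{12}h^4-o(h^4)$ and $\bar d^{\,4}\ge h^4-o(h^4)$, so
\[
2\cosh\bar d-2\ge\bar d^{\,2}+\frac{\bar d^{\,4}}{12}\ge h^2-\frac{\kappa^2-1}{12}h^4-o(h^4).
\]
Comparing the coefficients of $h^4$ yields $\bar\kappa(s)^2\le\kappa(s)^2$. Then $\Phi(s,\bar\kappa(s))\le\Phi(s,\kappa(s))$ for almost every $s$, and integration gives the last assertion.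
\end{proof}

\section{The inequality}\label{sec:A}

The inequality of Langer and Singer gives $\mathcal E\ge4\pi$ for smooth regular closed curves in $\mathbb H^2$, all of which are null-homotopic. Our curve $c$ is only $C^{1,1}$, so we approximate. For a regular curve $c(u)$ in the Klein chart, with any parameter, $\kappa=|(\nabla_uc')^\perp|_c\,|c'|_c^{-2}$ and $ds=|c'|_c\,du$. Hence
\begin{equation}\label{eq:lagr}
\mathcal E(c)=\int L(c,c',c'')\,du,\qquad L(x,p,q)=\bigl|(q+\Gamma_x(p,p))^{\perp}\bigr|_x^2\,|p|_x^{-3},
\end{equation}
where $\Gamma$ denotes the Christoffel symbols and $\perp$ the component $g_x$-orthogonal to $p$. This formula defines $\mathcal E$ for regular closed $C^{1,1}$ curves, and $\mathcal E(c)=\int\bar\kappa^2ds$ for the curve of Theorem~\ref{thm:B}.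

\begin{lemma}\label{lem:LS}
Let $c$ be a regular closed $C^{1,1}$ curve in $\mathbb H^2$. There are smooth regular closed curves $c_\varepsilon$ whose lengths and energies converge to those of $c$. Consequently $\mathcal E(c)\ge4\pi$.
\end{lemma}

\begin{proof}
Let $c_\varepsilon=c*\eta_\varepsilon$ be the convolution, in the chart, with a smooth nonnegative approximate identity. Its values lie in the Euclidean convex hull of the image of $c$, a compact subset of the disc. We have $c_\varepsilon\to c$ in $C^1$ and $c_\varepsilon''=c''*\eta_\varepsilon\to c''$ in $L^2$. So $c_\varepsilon$ is regular for small $\varepsilon$, and the lengths converge. The function $L$ is a quadratic polynomial in $q$ with coefficients smooth in $(x,p)$, $p\ne0$. Along $c_\varepsilon$ these coefficients converge uniformly, so $\mathcal E(c_\varepsilon)\to\mathcal E(c)$. Finally $\mathcal E(c_\varepsilon)\ge4\pi$ by the inequality of Langer and Singer.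
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Theorem~\ref{thm:B} and Lemma~\ref{lem:LS} give
\begin{equation}\label{eq:chain}
\int_\gamma\kappa^2\,ds\ \ge\ \int_c\bar\kappa^2\,ds=\mathcal E(c)\ \ge\ 4\pi .
\end{equation}
Undoing the scaling turns $4\pi$ into $4\pi\sqrt{-\delta}$.
\end{proof}

\section{The case of equality}\label{sec:C}

Let $\rho=\operatorname{arcsinh}1$, so $\sinh\rho=1$ and $\cosh\rho=\coth\rho=\sqrt2$. If $\gamma$ bounds a disc as in Theorem~\ref{thm:C}, the second fundamental form of the disc vanishes, so $\gamma$ has the same curvature in $\tilde N$ as in the disc, and $\mathcal E(\gamma)=4\pi$ by \eqref{eq:circle}.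

Conversely, assume from now on that $\mathcal E(\gamma)=4\pi$, and keep $D,c,F$ from Section~\ref{sec:B}. By \eqref{eq:chain}, $\mathcal E(c)=4\pi$, and $\bar\kappa=\kappa$ almost everywhere. The approximation in Lemma~\ref{lem:LS} says nothing about equality, so we identify $c$ through its Euler--Lagrange equation. Then we carry the information back to $\gamma$ with the map $F$. We abbreviate $k=\bar\kappa$.

\subsection{The Euler--Lagrange equation}

\begin{lemma}\label{lem:EL}
The function $k$ agrees almost everywhere with a smooth solution of $2k''+k^3-2k=0$.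
\end{lemma}

\begin{proof}
\emph{First variation.} Let $c_t(u)$ be a smooth family of regular curves in $\mathbb H^2$, with $X=\partial_tc_t$, speed $v=|\partial_uc_t|$, $\nabla_s=v^{-1}\nabla_u$, unit tangent $\bar T$ and $\nabla_s\bar T=k\nu$. Put $\mu=\langle\nabla_sX,\bar T\rangle$. From $\nabla_t\partial_uc_t=\nabla_uX$ we get $\partial_tv=\mu v$ and $\nabla_t\bar T=\nabla_sX-\mu\bar T$. Therefore
\[
\nabla_t\nabla_s\bar T=-\mu\nabla_s\bar T+\nabla_s\nabla_t\bar T+R(X,\bar T)\bar T=\nabla_s^2X-(\partial_s\mu)\bar T-2\mu k\nu+R(X,\bar T)\bar T .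
\]
In curvature $-1$, $\langle R(X,\bar T)\bar T,\nu\rangle=-\langle X,\nu\rangle$. Since $\partial_t(k^2)=2\langle\nabla_t\nabla_s\bar T,k\nu\rangle$,
\begin{equation}\label{eq:var}
\partial_t(k^2v)=\bigl(2k\langle\nabla_s^2X,\nu\rangle-3k^2\langle\nabla_sX,\bar T\rangle-2k\langle X,\nu\rangle\bigr)v .
\end{equation}
No integration by parts was used. For a family $c+tX$ in the chart, the left side at $t=0$ is $L_xX+L_pX'+L_qX''$ with $L$ as in \eqref{eq:lagr}. Both sides are then functions of the values of $c,c',c'',X,X',X''$ at one point, and any such values with $c'\ne0$ are taken by polynomials. So \eqref{eq:var} is an identity between these values, and it holds almost everywhere when $c$ and $X$ are only $C^{1,1}$.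

\emph{The weak equation.} Let $c$ be our curve and $X$ a $C^{1,1}$ field along it. For small $|t|$ the curves $c+tX$ are regular, closed and $C^{1,1}$, and their $2$-jets stay in a compact set on which $L$ is smooth. So $t\mapsto\mathcal E(c+tX)$ can be differentiated under the integral, and by Lemma~\ref{lem:LS} it has a minimum at $t=0$. Hence the right side of \eqref{eq:var}, with $v=1$, has integral zero. To remove the covariant derivatives, take an interval $I$ shorter than $l$ and a parallel orthonormal frame $E_1,E_2$ along $c|_I$. It solves $E'=-\Gamma_c(c',E)$, whose coefficients are Lipschitz, so it is $C^{1,1}$. Orient it so that in this frame $\bar T$ and $\nu$ have components $\tau=(\cos\psi,\sin\psi)$ and $n=(-\sin\psi,\cos\psi)$. Then $\psi$ is Lipschitz, and $\nabla_s\bar T=k\nu$ means $\psi'=k$; thus $\tau'=kn$ and $n'=-k\tau$. For $X=\xi_1E_1+\xi_2E_2$ with $\xi\in C_c^\infty(I,\mathbb R^2)$ we obtain $\int A\cdot\xi''-B\cdot\xi'-A\cdot\xi\,ds=0$, that is,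
\begin{equation}\label{eq:weak}
(A'+B)'=A\quad\text{in the sense of distributions},\qquad A=2kn,\quad B=3k^2\tau .
\end{equation}

\emph{Regularity.} Let $W^{j,\infty}$ be the space of functions on $I$ whose distributional derivatives up to order $j$ are bounded; for $j\ge1$ these are the $C^{j-1}$ functions with Lipschitz $(j-1)$-st derivative. We know $k\in W^{0,\infty}$. Suppose $k\in W^{j,\infty}$. Then $\psi,\tau,n\in W^{j+1,\infty}$ and $A,B\in W^{j,\infty}$. By \eqref{eq:weak}, $A'+B\in W^{j+1,\infty}$, so $A'\in W^{j,\infty}$, so $A\in W^{j+1,\infty}$ and $k=\frac12A\cdot n\in W^{j+1,\infty}$. By induction $k$ is smooth. Now $A'+B=2k'n+k^2\tau$, and its derivative is $(2k''+k^3)n$, the $\tau$-terms $-2kk'$ and $2kk'$ canceling. So \eqref{eq:weak} reads $2k''+k^3=2k$.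
\end{proof}

\subsection{The curve $c$ is a circle}

The equation has nonconstant periodic solutions. They are excluded because each oscillation of $k$ carries an energy between $8$ and $2\sqrt2\,\pi$, so that one oscillation gives less than $4\pi$ and two give more.

\begin{lemma}\label{lem:circle}
We have $k\equiv\sqrt2$ and $l=2\pi$, the set $D$ is a disc of radius $\rho$, and $\kappa\equiv\sqrt2$.
\end{lemma}

\begin{proof}
Here we use convexity, in the form $k\ge0$. A zero of $k$ would be a minimum, so $k'$ would vanish there too, and uniqueness for the differential equation would give $k\equiv0$, against $\mathcal E(c)=4\pi$. So $k>0$.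

Suppose $k$ is not constant, with minimum $a$ and maximum $b$, $0<a<b$. Multiplying the equation by $k'$ shows that $k'^2+\frac14k^4-k^2$ is a constant $H$. Where $k$ is extremal $k'=0$, so $a^2$ and $b^2$ are the two roots of $\frac14z^2-z-H$. Hence
\[
a^2+b^2=4,\qquad k'^2=\tfrac14(b^2-k^2)(k^2-a^2).
\]
So $k'$ vanishes exactly where $k\in\{a,b\}$, and there $k''=\frac12k(2-k^2)\ne0$ because $a^2<2<b^2$. The zeros of $k'$ are thus isolated. They cut $\mathbb R/l\mathbb Z$ into finitely many arcs on which $k$ runs monotonically between $a$ and $b$, alternately up and down; their number is even, say $2j$ with $j\ge1$. Changing variables from $s$ to $k$ on each arc gives $4\pi=jP$, where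
\[
P=2\int_a^b\frac{2k^2\,dk}{\sqrt{(b^2-k^2)(k^2-a^2)}}=4\int_0^{\pi/2}\sqrt{b^2\cos^2\varphi+a^2\sin^2\varphi}\;d\varphi .
\]
The second form comes from $k^2=b^2\cos^2\varphi+a^2\sin^2\varphi$, for which the square root in the denominator and $|k\,dk/d\varphi|$ both equal $(b^2-a^2)\sin\varphi\cos\varphi$. The last integral is the length of the quarter ellipse $(b\sin\varphi,a\cos\varphi)$, which is at least its chord $\sqrt{a^2+b^2}=2$. By the Cauchy--Schwarz inequality it is at most $\bigl(\frac\pi2\cdot\frac\pi4(a^2+b^2)\bigr)^{1/2}=\pi/\sqrt2$. So $8\le P\le2\sqrt2\,\pi$. For $j=1$ we get $jP<4\pi$, and for $j\ge2$ we get $jP\ge16>4\pi$, a contradiction.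

So $k$ is a positive constant, $k^2=2$ by the equation, and $2l=4\pi$. In the hyperboloid model, differentiating $\langle\nu,c\rangle=\langle\nu,\bar T\rangle=0$ and $\langle\nu,\nu\rangle=1$ and using \eqref{eq:frenet} gives $\nu'=-\sqrt2\,\bar T$. Hence $x^*=\sqrt2\,c+\nu$ is constant, with $\langle x^*,x^*\rangle=-1$ and $\langle x^*,c\rangle=-\cosh\rho<0$. So $x^*\in\mathbb H^2$, and the simple closed curve $c$ lies on, hence fills, the circle of radius $\rho$ about $x^*$. The set $D$ is the convex hull of its boundary, which is the disc. Finally $\kappa=\sqrt2$ almost everywhere, and $\kappa$ is continuous.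
\end{proof}

\subsection{The curve $\gamma$ lies on a sphere}

So far only the boundary values of $F$ were used. Now $F$ supplies the center: let $o=F(x^*)$ and $r=d(o,\cdot)$. As $F$ is $1$-Lipschitz, $r(\gamma(s))\le d(x^*,c(s))=\rho$. A closed curve of curvature $\sqrt2$ has barely enough room in a ball of radius $\rho$. To see this we use $\cosh r$, whose Hessian bound in Lemma~\ref{lem:hess} is the same in all directions. Let $f(s)=\cosh r(\gamma(s))$, so $1\le f\le\sqrt2$. Since $|\nabla\cosh r|=\sinh r$ and $|\vec\kappa|=\sqrt2$,
\[
f''=\operatorname{Hess}\cosh r(T,T)+\langle\vec\kappa,\nabla\cosh r\rangle\ \ge\ f+\langle\vec\kappa,\nabla\cosh r\rangle\ \ge\ f-\sqrt{2f^2-2}\ \ge\ 0,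
\]
the last step because $f^2\le2$. But $\int f''ds=0$ on a closed curve, so $f''\equiv0$ and all three inequalities are equalities. The third gives $f\equiv\sqrt2$, that is, $r\circ\gamma\equiv\rho$ and $T\perp\nabla r$. The second and first then give
\begin{equation}\label{eq:sphere}
\vec\kappa=-\sqrt2\,\nabla r,\qquad\operatorname{Hess}r(T,T)=\sqrt2/\sinh\rho=\coth\rho .
\end{equation}

\subsection{The cone over $\gamma$ is a totally geodesic disc}

The candidate for the disc is the cone over $\gamma$ with vertex $o$. Write $\gamma(s)=\exp_o(\rho v(s))$, where $v$ is a $C^2$ curve of unit vectors in $T_o\tilde N$, and put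
\[
\Psi(t,s)=\exp_o(tv(s)),\qquad\partial_t=\partial_t\Psi,\qquad J=\partial_s\Psi\qquad(0\le t\le\rho).
\]
For each $s$, $J$ is the Jacobi field along the radial geodesic with $J(0)=0$ and $J(\rho)=T$, and $J\perp\partial_t$. By \eqref{eq:sphere} equality holds in Lemma~\ref{lem:hess}, so we have \eqref{eq:rigidJ}. The first identity there says that $E=J/\sinh t$ is parallel along the radial geodesic, and $|E|=|T|/\sinh\rho=1$. Thus $\Psi$ pulls the metric back to $dt^2+\sinh^2t\,ds^2$, and $|v'|=\lim_{t\to0}|J|/t=1$.

The cone has the right intrinsic metric, but $v$ might still wander on the unit sphere of $T_o\tilde N$. To exclude this we transport the acceleration $\vec\kappa$ from $t=\rho$ down to $t=0$, and for that we need the full vector $R(\partial_t,E)E$. The operator $Y\mapsto R(Y,E)E+Y$ on $E^\perp$ is symmetric, and negative semidefinite since $K\le-1$. Its quadratic form vanishes at $\partial_t$ by the second identity in \eqref{eq:rigidJ}. A vector on which a semidefinite form vanishes lies in its kernel, so $R(\partial_t,E)E=-\partial_t$.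

Let $W=\nabla_sJ$. The map $\Psi$ is a smooth function of $(t,v)$ evaluated at $v=v(s)\in C^2$. So all partial derivatives of $\Psi$ with at most two differentiations in $s$ exist, are continuous, and do not depend on the order. This suffices for the commutation formula, and for $0<t\le\rho$
\[
\nabla_tW=\nabla_s\nabla_tJ+R(\partial_t,J)J=\coth t\;W-\sinh^2t\;\partial_t,\qquad W(\rho,s)=\vec\kappa=-\sqrt2\,\partial_t .
\]
The field $Z=-\sinh t\cosh t\,\partial_t$ solves the same linear equation, since $\nabla_tZ=-(\cosh^2t+\sinh^2t)\partial_t$, and $Z(\rho)=-\sqrt2\,\partial_t$. Hence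
\begin{equation}\label{eq:W}
W=-\sinh t\cosh t\;\partial_t\qquad(0<t\le\rho).
\end{equation}
In normal coordinates at $o$ we have $\Psi=tv$, $\partial_t=v$, $J=tv'$ and $W=tv''+\Gamma_{tv}(tv',tv')=tv''+O(t^3)$, because $\Gamma$ vanishes at the origin. Dividing \eqref{eq:W} by $t$ and letting $t\to0$ gives $v''=-v$. So $v(s)=v(0)\cos s+v'(0)\sin s$ with $v(0),v'(0)$ orthonormal. As $l=2\pi$, this is a great circle traversed once, in a plane $\Pi\subset T_o\tilde N$.

The image of $\Psi$ is therefore $\Sigma=\exp_o\{\xi\in\Pi:|\xi|\le\rho\}$, a smooth embedded disc because $\exp_o$ is a diffeomorphism, and $\gamma$ traverses $\partial\Sigma$ once. Matching polar coordinates gives a diffeomorphism from the disc of radius $\rho$ in $\mathbb H^2$ onto $\Sigma$, namely $\exp_o$ composed with a linear isometry and the inverse exponential map of $\mathbb H^2$. It is isometric away from the center, where both metrics are $dt^2+\sinh^2t\,ds^2$, and at the center by continuity. For $t>0$ the vectors $\partial_t,J$ span the tangent plane of $\Sigma$, and $\nabla_t\partial_t=0$, $\nabla_tJ=\coth t\,J$,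 $\nabla_sJ=W$ are tangent to $\Sigma$. So the second fundamental form vanishes on $\Sigma\setminus\{o\}$, and at $o$ by continuity. After undoing the scaling, this proves Theorem~\ref{thm:C}. \hfill$\square$

\section{Short curves detect the curvature bound}\label{sec:D}

By \eqref{eq:circle}, circles in $\mathbb H^2_\delta$ give equality in \eqref{eq:short}. This suggests testing \eqref{eq:short} on small circles tangent to a given plane.

\begin{proof}[Proof of Proposition~\ref{prop:D}]
Let $p\in M$, let $\Pi\subset T_pM$ be a plane with sectional curvature $K_0$, and let $S=\exp_p\{\xi\in\Pi:|\xi|<\varepsilon_0\}$ for small $\varepsilon_0$. The geodesics of $M$ that leave $p$ tangent to $\Pi$ stay in $S$. So they are geodesics of $S$, and the second fundamental form $\mathrm{II}$ of $S$ satisfies $\mathrm{II}(\xi,\xi)=0$ for $\xi\in\Pi$. Hence $\mathrm{II}=0$ at $p$, so $|\mathrm{II}|=O(t)$ at distance $t$ from $p$, and by the Gauss equation the Gauss curvature of $S$ is $K_0$ at $p$ and $K_0+O(t)$ nearby. In polar coordinates the metric of $S$ is $dt^2+G^2d\varphi^2$ with $G=0$, $G_t=1$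 at $t=0$. Integrating $G_{tt}=-(K_0+O(t))G=-K_0t+O(t^2)$ gives, uniformly in $\varphi$,
\[
G_t=1-\tfrac{K_0}2t^2+O(t^3),\qquad G=t\bigl(1-\tfrac{K_0}6t^2+O(t^3)\bigr).
\]
Let $\gamma_t$ be the circle of radius $t$ about $p$ in $S$. Its curvature vector in $M$ has a part tangent to $S$, of length $G_t/G$ by \eqref{eq:level}, and the normal part $\mathrm{II}(T,T)$; so $\kappa^2=(G_t/G)^2+O(t^2)$. Since $G_t^2/G=t^{-1}\bigl(1-K_0t^2+\frac{K_0}6t^2+O(t^3)\bigr)$ and $l=2\pi t\bigl(1-\frac{K_0}6t^2+O(t^3)\bigr)$,
\[
\int_{\gamma_t}\kappa^2ds=\int_0^{2\pi}\frac{G_t^2}G\,d\varphi+O(t^3)=\frac{2\pi}t-\frac{5\pi}3K_0t+O(t^2),\qquad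
\frac{4\pi^2}l=\frac{2\pi}t+\frac\pi3K_0t+O(t^2).
\]
Thus $\int_{\gamma_t}\kappa^2ds-4\pi^2/l=-2\pi K_0t+O(t^2)$. For small $t$ the hypothesis bounds this below by $-\delta l=-2\pi\delta t+O(t^3)$. Dividing by $2\pi t$ and letting $t\to0$ gives $K_0\le\delta$.

In the last assertion, ``if'' is what we just proved, and ``only if'' is the result on curves of length $l\le2\pi/\sqrt{-\delta}$ quoted in the introduction.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AKP}
Alexander, Kapovitch and Petrunin, \emph{Alexandrov Geometry: Foundations}.

\bibitem{NX}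
Yanyan Niu and Shicheng Xu, \emph{Total squared mean curvature of immersed submanifolds in a negatively curved space}, arXiv:2106.01912 (2021).

\bibitem{Resh}
Reshetnyak, Sib. Math. J. \textbf{9} (1968), 683--689.

\end{thebibliography}
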